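# Nef restrictions of the cotangent bundle to curves through an arbitrary point

## Theorem A and its meaning

Throughout, $X$ is a connected complex projective manifold and $n=\dim X\ge 1$.

**Theorem A.** If $X$ is a non-uniruled projective manifold, then $\Omega^1_X$ is sufficiently nef. More precisely, for every $x\in X$ there is a family of curves through $x$ covering $X$ whose general member $C$ is irreducible with $\Omega^1_X|_C$ nef.

The statement that $\Omega^1_X$ is sufficiently nef for every non-uniruled $X$ was posed as a conjecture in Thomas Peternell, "Generically nef vector bundles and geometric applications", arXiv:1106.4241 (2011). Theorem A says that it is true. Let us go through the words.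

**Definition (uniruled).** $X$ is *uniruled* if it is covered by rational curves, and *non-uniruled* otherwise.

**Definition (nef on a curve).** Let $V$ be a vector bundle on an irreducible projective curve $C$. It is *nef* if $\mathcal O_{\mathbb P(V)}(1)$ is nef. Equivalently, for every nonconstant map $\nu:\tilde C\to C$ from a smooth projective curve, every quotient line bundle of $\nu^*V$ has degree $\ge0$. It is *ample* if $\mathcal O_{\mathbb P(V)}(1)$ is ample.

**Definition (sufficiently nef).** A vector bundle $E$ on $X$ is *sufficiently nef* if for any $x\in X$ there is a family $(C_t)$ of curves through $x$ covering $X$ such that $E|_{C_t}$ is nef for general $t$.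

All members of the family pass through the given point $x$, and their union is $X$, or at least dense in $X$. We use "covering" in the sense that the members over any dense open set of parameters already sweep out a dense subset. In the proof of Theorem A we also say how to arrange that every point of $X$ lies on some member.

Here are cases that can be done by hand.

*Dimension one.* A curve is non-uniruled exactly when its genus $g$ is at least $1$. Then $\deg\Omega^1_X=2g-2\ge0$, so $\Omega^1_X$ is nef. The constant family $C_t=X$ works.

*Globally generated $\Omega^1_X$.* If $X$ is an abelian variety, or a product of curves of genus $\ge1$, then $\Omega^1_X$ is a quotient of a trivial bundle. Hence its restriction to every curve is nef.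

*A blown-up abelian surface.* Let $\sigma:X\to S$ be the blow-up of an abelian surface in a point, with exceptional curve $E\cong\mathbb P^1$. Since $S$ contains no rational curves, $E$ is the only rational curve in $X$, so $X$ is non-uniruled. The sequence
$$0\to N_E^*=\mathcal O(1)\to\Omega^1_X|_E\to\Omega^1_E=\mathcal O(-2)\to0$$
shows that $\Omega^1_X|_E$ is not nef. So the curves must be chosen. Every irreducible curve $C\ne E$ is good. Indeed, let $\nu:\tilde C\to C$ be nonconstant from a smooth curve and $\nu^*\Omega^1_X\to Q$ a quotient line bundle. The map $\mathcal O^2=\sigma^*\Omega^1_S\to\Omega^1_X$ is an isomorphism off $E$, and $\nu^{-1}(E)$ is finite. So the composite $\mathcal O^2\to\nu^*\Omega^1_X\to Q$ is nonzero, $Q$ has a nonzero section, and $\deg Q\ge0$. For $x\in E$ we can use the irreducible hyperplane sections through $x$.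

In general $\Omega^1_X$ has no sections at all, and we need another source of positivity.

## Standard facts used in the proof

"$c_1=0$" means vanishing in $H^2(X,\mathbb R)$. For a torsion-free sheaf $F$ of rank $r$ on a manifold, $\det F=(\Lambda^rF)^{**}$ is a line bundle and $c_1(F)=c_1(\det F)$. For $H$ ample on an $n$-dimensional manifold, the slope is $\mu_H(F)=c_1(F)\cdot H^{n-1}/\operatorname{rk}F$.

**Definition (saturated).** A subsheaf $F$ of a vector bundle $V$ is *saturated* if $V/F$ is torsion free. Then $F$ is reflexive and is a subbundle off a set of codimension $\ge2$.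

Two saturated subsheaves $F,F'$ of $V$ that agree on a dense open set are equal: a local section of $F'$ maps to a section of the torsion-free sheaf $V/F$ that vanishes on a dense open set, so it lies in $F$; then exchange the roles. On $\mathbb C^2$ the sheaf $\mathcal O\cdot(z_1\partial_1+z_2\partial_2)\subset T_{\mathbb C^2}$ is saturated, because its coefficients have no common factor, but it is not a subbundle at $0$. This example will return.

**Definition (pseudoeffective).** $K_X$ is *pseudoeffective* if it carries a singular metric with semipositive curvature current. In a chart with $dz=dz_1\wedge\dots\wedge dz_n$ this means $\|dz\|^2=e^{-\varphi}$ with $\varphi$ plurisubharmonic (psh), in particular $\varphi\not\equiv-\infty$.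

For example, let $s\ne0$ be a section of $mK_X$, locally $s=f\,(dz)^{\otimes m}$. Then $\varphi=\frac1m\log|f|^2$ is such a metric. If $dz'=J\,dz$, then $f'=J^{-m}f$, so $e^{\varphi'}=|J|^{-2}e^{\varphi}$, as it must be.

**Definition (flat unitary).** A line bundle $L$ is *flat unitary* if it has local holomorphic frames whose transition functions are constants of absolute value $1$.

On a compact Kähler manifold every line bundle with $c_1(L)=0$ is flat unitary. By the $\partial\bar\partial$-lemma it carries a metric of zero curvature; locally the weight is pluriharmonic, hence the real part of a holomorphic function, and one can rescale the frame to have norm $1$. Note that then $\bar L=L^*$, and that $\partial$ makes sense on $L$-valued forms.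

We shall use the following theorems.

* (M) Miyaoka's generic semipositivity: if $X$ is non-uniruled, $n\ge2$ and $A$ is ample, then $\Omega^1_X|_C$ is nef for $C$ a general complete intersection of $n-1$ members of $|mA|$, $m\gg0$.
* (BDPP) Boucksom–Demailly–Păun–Peternell: if $X$ is non-uniruled, then $K_X$ is pseudoeffective.
* (MR) Mehta–Ramanathan (Huybrechts–Lehn, Thm 7.2.1): let $Y$ be smooth projective, $\dim Y\ge2$, $H$ very ample, $Q$ a torsion-free $H$-semistable sheaf. Then for all $a\gg0$ and general $D\in|aH|$, $D$ is smooth and $Q|_D$ is ($H|_D$-)semistable. For general $D$, $Q|_D$ is torsion free.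
* On curves: nefness and ampleness of a bundle on an irreducible curve can be tested after pull-back by a finite surjective map of curves. On a smooth projective curve a semistable bundle of slope $\ge0$ (resp. $>0$) is nef (resp. ample), and extensions of nef (ample) bundles are nef (ample).

From (M) we get a numerical consequence. Let $0\ne F\subset T_X$ be saturated. A general $C$ as in (M) misses the set of codimension $\ge2$ where $F$ is not a subbundle, so $F|_C\subset T_X|_C$ is a subbundle and $F^*|_C$ is a quotient of the nef bundle $\Omega^1_X|_C$. So $\deg F|_C\le0$, which gives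
$$c_1(F)\cdot A^{n-1}\le0\quad\text{for every nonzero saturated }F\subset T_X .\tag{1}$$
By homogeneity this holds for all ample $\mathbb Q$-divisors $A$.

## Forcing the curves through $x$, and the obstruction

Miyaoka's curves are general complete intersections, and a general complete intersection curve misses a given point $x$. To force curves through $x$, let $\pi:X'\to X$ be the blow-up of $x$ with exceptional divisor $E$. A complete intersection curve $C'\subset X'$ of ample divisors satisfies $E\cdot C'>0$. So it meets $E$, and $\pi(C')\ni x$.

The first thing to try is (M) on $X'$, which is again non-uniruled. This gives $\Omega^1_{X'}|_{C'}$ nef. But we need $\pi^*\Omega^1_X|_{C'}$ nef, and $\pi^*\Omega^1_X\to\Omega^1_{X'}$ is a *sub*sheaf, which is not an isomorphism along $E$. Nefness passes to quotients, not to subsheaves. The loss is real: from $K_{X'}=\pi^*K_X+(n-1)E$,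
$$\deg\pi^*\Omega^1_X|_{C'}=\deg\Omega^1_{X'}|_{C'}-(n-1)\,E\cdot C',$$
with $E\cdot C'>0$.

The second thing to try is to work directly with $\pi^*T_X$. Take $A$ ample on $X$, $B$ ample on $X'$, and the polarization $H_t=\pi^*A+tB$ for small rational $t>0$. By (MR), applied to the Harder–Narasimhan quotients of $\pi^*T_X$ (done below), it is enough to show
$$c_1(F)\cdot H_t^{n-1}\le0\quad\text{for all nonzero saturated }F\subset\pi^*T_X .\tag{2}$$
As $t\to0$ the left side tends to $c_1(F_0)\cdot A^{n-1}$, where $F_0\subset T_X$ is the subsheaf that agrees with $F$ off $E$, and this is $\le0$ by (1). If it is negative, it is at most $-1$, because it is an integer, and there is hope for small $t$. If it is $0$, the sign in (2) is decided by the terms of higher order in $t$, about which (1) says nothing.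

Here is what can go wrong. Let $n=2$ and suppose that $F_0\subset T_X$ is a line bundle with $c_1(F_0)=0$ which near $x$ is generated by the radial field $z_1\partial_1+z_2\partial_2$. On the chart $z_1=s$, $z_2=su$ of $X'$ the pulled-back field is $s(\partial_1+u\,\partial_2)$. It vanishes along $E=\{s=0\}$. So the saturated subsheaf is $F=\pi^*F_0\otimes\mathcal O(E)$, and
$$c_1(F)\cdot H_t=E\cdot(\pi^*A+tB)=t\,E\cdot B>0 .$$
Inequality (2) fails for every $t>0$. The zero of the field at $x$ is what breaks it: had $F_0$ been a subbundle, then $\pi^*F_0$ would have been saturated, of degree $0$.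

So everything comes down to this: *on a non-uniruled manifold, subsheaves of $T_X$ of degree zero have no singular points.* The next two sections prove it. The key is that such a sheaf is given by a multivector with flat coefficients, and that pseudoeffectivity of $K_X$ forbids zeros.

## Multivectors with flat coefficients have no zeros

**Proposition 1.** Let $X$ be a compact Kähler manifold of dimension $n$ with $K_X$ pseudoeffective, $L$ a flat unitary line bundle, $1\le r\le n$, and $0\ne v\in H^0(X,\Lambda^rT_X\otimes L)$. Then there is $\alpha\in H^0(X,\Omega^r_X\otimes L^*)$ with $v\lrcorner\alpha\equiv1$. In particular $v$ has no zeros.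

The hypothesis on $K_X$ matters: vector fields on $\mathbb P^1$ do have zeros. Two easy cases show what is going on.

*The case $r=n$, $X$ projective.* Here $v$ is a section of $K_X^{-1}\otimes L$. Its zero divisor $D\ge0$ has class $-c_1(K_X)$. For $A$ ample, $D\cdot A^{n-1}\ge0$ and $K_X\cdot A^{n-1}\ge0$, so $D\cdot A^{n-1}=0$ and $D=0$.

*The case $K_X$ and $L$ trivial.* Let $\sigma$ be a nowhere vanishing holomorphic $n$-form and $\kappa$ a Kähler form. Then $\omega=v\lrcorner\sigma$ is a holomorphic form of degree $p=n-r$ on a compact Kähler manifold, hence closed. So $\beta=\sigma\wedge\bar\omega$ is $\bar\partial$-closed. Pairing $\beta$ with the $(0,r)$-form $\gamma=v\lrcorner\kappa^r$ gives, up to a nonzero constant, $\int\mathrm i^{p^2}\omega\wedge\bar\omega\wedge\kappa^r>0$. So $\gamma$ has a nonzero Dolbeault class, and the conjugate of its harmonic representative will be the form $\alpha$.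

In general $\sigma$ is not available. The idea is to replace $\sigma$ by the local form $dz$ and to correct by the weight $e^\varphi$ of the singular metric. What has to be reproved is the closedness, which becomes $\partial(e^\varphi\omega)=0$.

*Conventions.* $\mathrm i=\sqrt{-1}$. For $v=\xi_1\wedge\dots\wedge\xi_r$ put $v\lrcorner b=\iota_{\xi_r}\cdots\iota_{\xi_1}b$, extended linearly. For an $r$-form, $v\lrcorner\alpha=\alpha(\xi_1,\dots,\xi_r)$. If $\eta$ is a $(q,0)$-form, then $\mathrm i^{q^2}\eta\wedge\bar\eta\wedge\kappa^{n-q}$ is a positive constant times $|\eta|^2\kappa^n$. To see this at a point, write $\kappa=\mathrm i\sum dz_j\wedge d\bar z_j$ and $\eta=\sum\eta_J\,dz_J$. The terms $dz_J\wedge d\bar z_{J'}$ with $J\ne J'$ are killed by $\kappa^{n-q}$, because $|J\cup J'|>q$, and $\mathrm i^{q^2}dz_J\wedge d\bar z_J=\prod_{j\in J}\mathrm i\,dz_j\wedge d\bar z_j$.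

**Step 0: two algebraic identities.** They let us move the contraction with $v$ from one factor to another.

(a) *If $a,b$ have holomorphic degrees $d_1,d_2$ with $d_1+d_2=n+r$, then $a\wedge(v\lrcorner b)=\pm(v\lrcorner a)\wedge b$, with sign depending only on the degrees.*

By linearity let $v=\xi_1\wedge\dots\wedge\xi_r$. Suppose that some contractions have already been moved from $b$ to $a$. We then have an expression $a'\wedge\iota_\xi b'$ of holomorphic degree $d_1+d_2-r=n$, where $a'$ and $b'$ come from $a$ and $b$ by contractions. So $a'\wedge b'$ has holomorphic degree $n+1$ and is $0$. Applying the antiderivation $\iota_\xi$ to $a'\wedge b'=0$ gives $a'\wedge\iota_\xi b'=\pm\iota_\xi a'\wedge b'$. After $r$ such moves all contractions are on $a$. Reordering them costs only a sign depending on $r$.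

(b) $v\lrcorner\kappa^n=\binom nr(v\lrcorner\kappa^r)\wedge\kappa^{n-r}$.

We have $\iota_\xi\kappa^m=m\,\iota_\xi\kappa\wedge\kappa^{m-1}$. The form $\iota_\xi\kappa$ has type $(0,1)$, so it is killed by further contractions with $(1,0)$-vectors. Hence for $v=\xi_1\wedge\dots\wedge\xi_r$
$$v\lrcorner\kappa^m=\pm\tfrac{m!}{(m-r)!}\,\iota_{\xi_1}\kappa\wedge\dots\wedge\iota_{\xi_r}\kappa\wedge\kappa^{m-r},$$
with sign depending only on $r$. Comparing $m=n$ with $m=r$ gives the factor $\frac{n!}{(n-r)!\,r!}$.

**Step 1: the global forms.** The aim is to define a positive form $\theta$ and a form $\beta$ from $v$ and the metric. Let $p=n-r$. In a chart, with a flat unitary frame of $L$, put $\omega=v\lrcorner dz$, a holomorphic $p$-form. For a change of chart $dz'=J\,dz$ we have $\omega'=J\omega$ and $e^{\varphi'}=|J|^{-2}e^\varphi$. Changes of flat frame multiply $\omega$ by unimodular constants. Hence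
$$\theta=\mathrm i^{p^2}e^\varphi\,\omega\wedge\bar\omega,\qquad\beta=e^\varphi\,dz\wedge\bar\omega$$
are globally defined. Here $\theta$ is a semipositive $(p,p)$-form and $\beta$ is an $(n,p)$-form with values in $\bar L=L^*$. Their coefficients are measurable and locally bounded, since $\varphi$ is locally bounded above.

**Step 2: in every chart $\partial(e^\varphi\omega)=0$ as a current.** This replaces "holomorphic forms are closed". The mechanism is that $\mathrm i\partial\bar\partial(\theta\wedge\kappa^{r-1})$ is a positive current with total mass $0$ on a compact manifold.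

*Computation for smooth weights.* For smooth real $\psi$ put $D'_\psi\omega=\partial\omega+\partial\psi\wedge\omega$, so that $\partial(e^\psi\omega)=e^\psi D'_\psi\omega$. Since $\bar\partial\omega=0$,
$$\bar\partial(e^\psi\omega\wedge\bar\omega)=(-1)^pe^\psi\,\omega\wedge(\bar\partial\psi\wedge\bar\omega+\bar\partial\bar\omega)=(-1)^pe^\psi\,\omega\wedge\overline{D'_\psi\omega}.$$
Also $\partial\bar\omega=\overline{\bar\partial\omega}=0$, so $\partial\,\overline{D'_\psi\omega}=\partial\bar\partial\psi\wedge\bar\omega$. Therefore
$$\partial\bar\partial(e^\psi\omega\wedge\bar\omega)=(-1)^pe^\psi D'_\psi\omega\wedge\overline{D'_\psi\omega}+e^\psi\,\partial\bar\partial\psi\wedge\omega\wedge\bar\omega .$$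
Multiply by $\mathrm i\cdot\mathrm i^{p^2}$ and use $\mathrm i^{p^2+1}(-1)^p=\mathrm i^{(p+1)^2}$:
$$\mathrm i\partial\bar\partial\big(\mathrm i^{p^2}e^\psi\omega\wedge\bar\omega\big)=\mathrm i^{(p+1)^2}e^\psi D'_\psi\omega\wedge\overline{D'_\psi\omega}+e^\psi\,\mathrm i\partial\bar\partial\psi\wedge\mathrm i^{p^2}\omega\wedge\bar\omega .\tag{3}$$

*Positivity.* Let $\psi$ be psh. After wedging with $\kappa^{r-1}$ (note $p+1+r-1=n$) both terms on the right of (3) are $\ge0$. The first is $\ge0$ by the convention above with $q=p+1$; in fact it is a positive constant times $e^\psi|D'_\psi\omega|^2\kappa^n$. For the second, write pointwise $\mathrm i\partial\bar\partial\psi=\sum\lambda_j\,\mathrm i\eta_j\wedge\bar\eta_j$ with $\lambda_j\ge0$, and use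
$$\mathrm i\eta\wedge\bar\eta\wedge\mathrm i^{p^2}\omega\wedge\bar\omega=\mathrm i^{p^2+1}(-1)^p(\eta\wedge\omega)\wedge(\bar\eta\wedge\bar\omega)=\mathrm i^{(p+1)^2}(\eta\wedge\omega)\wedge\overline{(\eta\wedge\omega)} .$$

If $\varphi$ were smooth we could integrate (3) over $X$ and conclude by Stokes. In general we must regularize, and the regularizations in different charts do not glue. So we localize.

*Regularization.* Take a finite atlas trivializing $L$ flatly, and a partition of unity $\chi_j\ge0$ with supports compact in the charts. In each chart take convolutions $\varphi_\delta\downarrow\varphi$, smooth and psh near $\operatorname{supp}\chi_j$. Let $\theta_\delta$ be $\theta$ with $\varphi$ replaced by $\varphi_\delta$. Apply (3) with $\psi=\varphi_\delta$, drop the second term, and integrate by parts twice, which is allowed since $\kappa$ is closed and $\chi_j$ has compact support: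
$$0\le\int\chi_j\,\mathrm i^{(p+1)^2}e^{\varphi_\delta}D'_{\varphi_\delta}\omega\wedge\overline{D'_{\varphi_\delta}\omega}\wedge\kappa^{r-1}\le\int\chi_j\,\mathrm i\partial\bar\partial\theta_\delta\wedge\kappa^{r-1}=\int\theta_\delta\wedge\mathrm i\partial\bar\partial\chi_j\wedge\kappa^{r-1}.$$
Since $e^{\varphi_\delta}\to e^\varphi$ boundedly on $\operatorname{supp}\chi_j$, dominated convergence shows that the right side tends to $\ell_j=\int\theta\wedge\mathrm i\partial\bar\partial\chi_j\wedge\kappa^{r-1}$. So $\ell_j\ge0$ for each $j$. But $\theta$ is global, so
$$\sum_j\ell_j=\int\theta\wedge\mathrm i\partial\bar\partial(1)\wedge\kappa^{r-1}=0 .$$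
Hence every $\ell_j=0$, and $\int\chi_je^{\varphi_\delta}|D'_{\varphi_\delta}\omega|^2dV\to0$.

*Passage to the limit.* On $\operatorname{supp}\chi_j$ we have $e^{\varphi_\delta}\le C$, so
$$\int\chi_j|\partial(e^{\varphi_\delta}\omega)|^2dV=\int\chi_je^{2\varphi_\delta}|D'_{\varphi_\delta}\omega|^2dV\le C\int\chi_je^{\varphi_\delta}|D'_{\varphi_\delta}\omega|^2dV\to0 .$$
As $e^{\varphi_\delta}\omega\to e^\varphi\omega$ in $L^1_{loc}$, we get $\partial(e^\varphi\omega)=0$ on $\{\chi_j>0\}$. These sets cover $X$. The condition does not depend on the chart: $e^{\varphi'}\omega'=|J|^{-2}J\,e^\varphi\omega=\bar J^{-1}e^\varphi\omega$, and $\bar J^{-1}$ is antiholomorphic. A change of flat frame only multiplies by a constant. This proves the claim.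

Conjugating, $\bar\partial(e^\varphi\bar\omega)=0$. Hence $\bar\partial\beta=\pm dz\wedge\bar\partial(e^\varphi\bar\omega)=0$.

**Step 3: a nonzero Dolbeault class.** Let $\gamma=v\lrcorner\kappa^r$, a smooth $L$-valued $(0,r)$-form. We show that it is $\bar\partial$-closed and not $\bar\partial$-exact.

*Closed.* For holomorphic $\xi$ we have $\iota_\xi\bar\partial=-\bar\partial\iota_\xi$. To check this on $f\,dz_J\wedge d\bar z_K$, note that $\iota_\xi dz_J$ has holomorphic coefficients, so $\bar\partial\iota_\xi$ gives $\bar\partial f\wedge\iota_\xi dz_J\wedge d\bar z_K$, while $\iota_\xi$ moves past $\bar\partial f$ with a minus sign. So contraction with the holomorphic $v$ commutes with $\bar\partial$ up to sign, and $\bar\partial\kappa^r=0$.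

*Not exact.* By (a), $dz\wedge(v\lrcorner\kappa^r)=\pm(v\lrcorner dz)\wedge\kappa^r=\pm\omega\wedge\kappa^r$. Hence
$$\beta\wedge\gamma=\pm e^\varphi\,\omega\wedge\bar\omega\wedge\kappa^r,\qquad\Big|\int\beta\wedge\gamma\Big|=\int\theta\wedge\kappa^r>0 .$$
The integral is positive because $\omega$ is holomorphic and not identically $0$ (contraction with $dz$ is an isomorphism $\Lambda^rT_X\cong\Omega^p_X$ locally), and $\varphi>-\infty$ almost everywhere. If $\gamma=\bar\partial u$ with $u$ smooth, then $\int\beta\wedge\gamma=\pm\int\bar\partial(\beta\wedge u)=0$, since $\bar\partial\beta=0$ and $\beta\wedge u$ has type $(n,n-1)$. This is a contradiction.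

**Step 4: the form $\alpha$.** The conjugate of the harmonic representative of $\gamma$ is the form we want. Since $L$ is flat unitary, $\Delta_\partial=\Delta_{\bar\partial}$ on $L$-valued forms. Hodge theory gives $\gamma=\bar\alpha+\bar\partial u$ with $\bar\alpha$ harmonic. By Step 3, $\bar\alpha\ne0$. Being harmonic, $\bar\alpha$ is $\partial$-closed. So $\alpha$ is a holomorphic section of $\Omega^r_X\otimes L^*$. Since $\bar\partial\alpha=0$ and $d\kappa=0$, the form $\alpha\wedge\bar\partial u\wedge\kappa^{n-r}$ equals $\pm d(\alpha\wedge u\wedge\kappa^{n-r})$ (the form in brackets has type $(n,n-1)$). By Stokes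
$$\int\alpha\wedge\gamma\wedge\kappa^{n-r}=\int\alpha\wedge\bar\alpha\wedge\kappa^{n-r}\ne0 .$$
By (b) and then (a), with degrees $r$ and $n$, the left side is
$$\tbinom nr^{-1}\int\alpha\wedge(v\lrcorner\kappa^n)=\pm\tbinom nr^{-1}\int(v\lrcorner\alpha)\,\kappa^n .$$
The function $v\lrcorner\alpha$ is holomorphic on the compact connected $X$, hence constant, and by the above it is not $0$. Rescale $\alpha$ so that $v\lrcorner\alpha\equiv1$. $\square$

## Subsheaves of $T_X$ of degree zero

**Proposition 2.** Let $X$ be non-uniruled projective, $n\ge2$, $A$ ample, and $F_0\subset T_X$ nonzero, saturated, of rank $r$, with $c_1(F_0)\cdot A^{n-1}=0$. Then $c_1(F_0)=0$ in $H^2(X,\mathbb R)$, $F_0$ is a subbundle, and $T_X=F_0\oplus G$ for some holomorphic subbundle $G$.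

**Step 1: $c_1(F_0)=0$.** Inequality (1) holds for all polarizations, so equality at one of them is an extremum. Put $c=c_1(F_0)$ and let $B$ be any divisor. By (1) and continuity, the polynomial $s\mapsto c\cdot(A+sB)^{n-1}$ is $\le0$ for small real $s$, and it vanishes at $s=0$. So its derivative $(n-1)\,c\cdot A^{n-2}\cdot B$ at $0$ vanishes. Taking $B$ with class $c$ (a divisor of $\det F_0$) gives $c^2\cdot A^{n-2}=0$. Together with $c\cdot A^{n-1}=0$, the Hodge–Riemann relations give $c=0$.

**Step 2: $F_0$ is a subbundle.** By Step 1, $L=(\det F_0)^*$ is flat unitary. The map $\det F_0\to\Lambda^rT_X$ is a nonzero section $v$ of $\Lambda^rT_X\otimes L$. By (BDPP) and Proposition 1, $v$ has no zeros. On the dense open set where $F_0$ is a subbundle, $v$ is locally the wedge product of a frame of $F_0$, so it is decomposable there. Decomposability is a closed condition (the Plücker relations), so $v$ is decomposable everywhere. Being nowhere zero, $v$ defines a holomorphic section of the Grassmann bundle, that is, a rank-$r$ subbundle of $T_X$. This subbundle and $F_0$ are both saturated and agree generically, so they are equal.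

**Step 3: the complement.** The form $\alpha$ of Proposition 1 gives a projection. Locally write $v=v_1\wedge\dots\wedge v_r$ (in dual frames of $L$ and $L^*$), with $v_1,\dots,v_r$ a frame of $F_0$, and put
$$P(w)=\sum_i\alpha(v_1,\dots,\overset{i}{w},\dots,v_r)\,v_i .$$
This does not depend on the choices. For $\phi\in F_0^*$ we have $\phi(P(w))=\alpha(D_{\phi\otimes w}v)$, where $D_{\phi\otimes w}:\Lambda^rF_0\to\Lambda^rT_X$ is the derivation extending the linear map $F_0\to T_X$, $f\mapsto\phi(f)w$, and the right side involves only $v$ and $\alpha$. So $P:T_X\to F_0$ is a global holomorphic map. For $w=v_j$ only the term $i=j$ survives, with coefficient $\alpha(v_1,\dots,v_r)=v\lrcorner\alpha=1$. So $P|_{F_0}=\mathrm{id}$. Hence $P$ is surjective, $G=\ker P$ is a subbundle, and $T_X=F_0\oplus G$. $\square$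

## A uniform slope inequality on modifications

**Setting.** $X$ is a projective manifold, $n\ge2$, $A$ a nef line bundle on $X$, $\pi:X'\to X$ a birational morphism from a projective manifold, $B$ an ample line bundle on $X'$, and $H_t=\pi^*A+tB$ for $t\in\mathbb Q_{>0}$, which is ample.

For Theorem A we only need $\pi$ to be the blow-up of a point and $A$ to be ample. The more general form costs nothing and is used at the end.

**Step 1: comparison with $X$.** For saturated $0\ne F\subset\pi^*T_X$ let $F_0\subset T_X$ be the saturation of $\pi_*F\subset\pi_*\pi^*T_X=T_X$. Since $X$ is smooth, there is $Z\subset X$ of codimension $\ge2$ such that $\pi$ is an isomorphism over $X\setminus Z$, and $F=F_0$ there. So $\det F\otimes(\pi^*\det F_0)^*$ has a rational section whose divisor is supported in $\pi^{-1}(Z)$. That is, $\det F=\pi^*\det F_0\otimes\mathcal O(\sum a_jE_j)$ with prime divisors $E_j$, $\pi(E_j)\subset Z$. Since $\dim\pi(E_j)\le n-2$, we have $E_j\cdot(\pi^*A)^{n-1}=0$. Thus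
$$c_1(F)\cdot(\pi^*A)^{n-1}=c_1(F_0)\cdot A^{n-1}.\tag{4}$$

**Lemma 3.** There is $0<t_0\le1$, independent of $F$, such that $c_1(F_0)\cdot A^{n-1}\le-1$ implies $c_1(F)\cdot H_t^{n-1}<0$ for all $0<t<t_0$.

*Proof.* The point is to bound the terms of positive order in $t$ uniformly in $F$. Choose $k\ge1$ with $\pi^*\Omega^1_X(kB)$ globally generated. Dualizing a surjection $\mathcal O^{\oplus N}\to\pi^*\Omega^1_X(kB)$ shows that $\pi^*T_X$ is a subbundle of $\mathcal O(kB)^{\oplus N}$. Let $r=\operatorname{rk}F$. Taking $\Lambda^r$ gives a nonzero map $\det F\to\mathcal O(rkB)^{\oplus M}$. One of its components is nonzero, so $rkB-c_1(F)$ is effective. Now let $\gamma_j=(\pi^*A)^{n-1-j}B^j$, a product of nef classes. Then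
$$c_1(F)\cdot\gamma_j\le rkB\cdot\gamma_j\le nkB\cdot\gamma_j .$$
Let $K=\sum_{j=1}^{n-1}\binom{n-1}j\,nkB\cdot\gamma_j\ge0$. Expand $H_t^{n-1}=\sum_j\binom{n-1}jt^j\gamma_j$. For $0<t\le1$ we have $t^j\le t$ when $j\ge1$, so by (4)
$$c_1(F)\cdot H_t^{n-1}\le c_1(F_0)\cdot A^{n-1}+tK\le-1+tK .$$
Take $t_0=1/(K+1)$. $\square$

The number $K$ depends on $A$, $B$, $\pi$ but not on $F$. The gap $-1$ comes from integrality.

**Proposition 4.** In the Setting, let $X$ be non-uniruled and $A$ ample. For all rational $0<t<t_0$ and all nonzero saturated $F\subset\pi^*T_X$ we have $c_1(F)\cdot H_t^{n-1}\le0$. Equality holds only if $F=\pi^*F_0$ with $F_0\subset T_X$ a subbundle and $c_1(F_0)=0$.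

*Proof.* By (1), the integer $c_1(F_0)\cdot A^{n-1}$ is $\le0$. If it is $\le-1$, Lemma 3 gives strict inequality. If it is $0$, then by Proposition 2 $F_0$ is a subbundle with $c_1(F_0)=0$. So $\pi^*F_0\subset\pi^*T_X$ is a subbundle, hence saturated, and it agrees generically with the saturated sheaf $F$. Thus $F=\pi^*F_0$ and $c_1(F)=0$. $\square$

In the radial-field example it was exactly the equality $F=\pi^*F_0$ that failed.

## From slopes to curves

**Lemma (MR′).** Let $Y,H$ be as in (MR), $n=\dim Y$, and $Q_1,\dots,Q_s$ torsion-free semistable sheaves. There are integers $a_i>0$, which can be taken arbitrarily large, and a nonempty open $T^\circ\subset\prod_{i=1}^{n-1}|a_iH|$ such that for $D\in T^\circ$ the scheme $C'_D=D_1\cap\dots\cap D_{n-1}$ is a smooth irreducible curve in the locus where all $Q_j$ are locally free, and all $Q_j|_{C'_D}$ are semistable.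

**Step 1: one good point.** Let $S$ be the locus where some $Q_j$ is not locally free; it has codimension $\ge2$. Apply (MR) successively to $Y\supset D_1\supset D_1\cap D_2\supset\cdots$. At step $i$ the ambient manifold has dimension $n-i+1\ge2$; choose $a_i$ large enough for all the torsion-free semistable sheaves $Q_j|_{D_1\cap\dots\cap D_{i-1}}$, and $D_i$ general, also so that it contains no component of $S\cap D_1\cap\dots\cap D_{i-1}$. Then $\dim S\cap D_1\cap\dots\cap D_i\le n-2-i$, so after $n-1$ steps $S$ is avoided. At each step the intersection is smooth, and connected because it is an ample divisor in a connected manifold of dimension $\ge2$. This gives one $D\in\prod|a_iH|$ with all the stated properties.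

**Step 2: openness.** Being smooth of dimension $1$ and avoiding $S$ are open conditions on $D$. Over the open set $U$ they define (which is irreducible, hence connected) the curves form a smooth projective family. So the number of connected components is constant, equal to $1$ by Step 1, and a smooth connected curve is irreducible. On this family the $Q_j$ are vector bundles, and semistability on the fibres is an open condition. So the good points form an open set $T^\circ\subset U$, nonempty by Step 1. $\square$

**Corollary 5.** In the Setting, let $t>0$ be rational with $c_1(F)\cdot H_t^{n-1}\le0$ for all nonzero saturated $F\subset\pi^*T_X$. Let $H$ be a very ample multiple of $H_t$. Then there are $a_1,\dots,a_{n-1}>0$ and a nonempty open $T^\circ\subset\prod|a_iH|$ such that for $D\in T^\circ$, $C'_D=\bigcap D_i$ is a smooth irreducible curve and $\pi^*\Omega^1_X|_{C'_D}$ is nef. If the inequality is strict for all $F$, then $\pi^*\Omega^1_X|_{C'_D}$ is ample.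

By Proposition 4, the hypothesis holds for $X$ non-uniruled, $A$ ample, $0<t<t_0$.

*Proof.* Let $0=V_0\subset V_1\subset\dots\subset V_s=\pi^*T_X$ be the Harder–Narasimhan filtration with respect to $H_t$. Its quotients $Q_i=V_i/V_{i-1}$ are torsion free and semistable, with slopes decreasing in $i$. The quotient $\pi^*T_X/V_1$ is a successive extension of torsion-free sheaves, so $V_1$ is saturated. Hence all slopes are $\le\mu(V_1)\le0$ (resp. $<0$). Apply (MR′) to the $Q_i$; semistability for $H$ and for $H_t$ is the same. For $D\in T^\circ$ all $Q_i$ are locally free near $C'_D$. So $\pi^*T_X|_{C'_D}$ is filtered by subbundles with semistable quotients $Q_i|_{C'_D}$. The degree of $Q_i|_{C'_D}$ is $a_1\cdots a_{n-1}\,c_1(Q_i)\cdot H^{n-1}$, a positive multiple of $c_1(Q_i)\cdot H_t^{n-1}$, so the quotients have slope $\le0$ (resp. $<0$). Dually, $\pi^*\Omega^1_X|_{C'_D}$ is a successive extension of the semistable bundles $Q_i^*|_{C'_D}$ of slope $\ge0$ (resp. $>0$). These are nef (resp. ample), and so are their extensions. $\square$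

## Proof of Theorem A

If $n=1$, then $X$ has genus $\ge1$, $\Omega^1_X$ is nef, and we take $C_t=X$.

Let $n\ge2$ and $x\in X$. Let $\pi:X'\to X$ be the blow-up of $x$, $E$ its exceptional divisor, $A$ ample on $X$, $B$ ample on $X'$. Fix a rational $0<t<t_0$, and take $H$, $a_i$, $T^\circ$ as in Corollary 5. For $D\in T^\circ$ put $C_D=\pi(C'_D)$.

**Step 1: $C_D$ is an irreducible curve through $x$.** Since $H$ is ample, $E\cdot C'_D=a_1\cdots a_{n-1}\,E\cdot H^{n-1}>0$. So $C'_D\cap E\ne\emptyset$ and $x\in C_D$. Also $\pi^*A\cdot C'_D$ is a positive multiple of
$$\pi^*A\cdot H_t^{n-1}\ge(\pi^*A)^n=A^n>0,$$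
because the other terms of the expansion are products of nef classes. So $C'_D$ is not contracted.

**Step 2: $\Omega^1_X|_{C_D}$ is nef.** The map $C'_D\to C_D$ is finite and surjective, and the pull-back $\pi^*\Omega^1_X|_{C'_D}$ is nef.

**Step 3: the curves cover $X$.** Consider the incidence variety
$$I=\Big\{(y,D):y\in\bigcap D_i\Big\}\subset X'\times\prod|a_iH| .$$
Over $X'$ it is a bundle whose fibres are products of hyperplanes, so it is smooth and irreducible. Its part over $T^\circ$ is open and nonempty, hence dense in $I$, so it dominates $X'$. The same holds for any nonempty open subset of $T^\circ$. So the curves $C_D$, $D\in T^\circ$, cover a dense subset of $X$.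

**Step 4: reaching every point.** If one wants every point of $X$ to lie on some member of the family, enlarge $T^\circ$ to the set $T$ of all $D$ with $\dim\bigcap D_i=1$. It is open, because all fibres of $I\to\prod|a_iH|$ have dimension $\ge1$ and fibre dimension is upper semicontinuous. For $D\in T$ let $C'_D$ again denote $\bigcap D_i$.

* Through every $y\in X'$ there is such a $C'_D$. Members of the very ample systems $|a_iH|$ through $y$ have no common base point off $y$. So for general such $D_i$ each intersection lowers the dimension off $y$, and $\bigcap D_i$ has dimension at most $1$ off $y$. It contains $y$ and each of its components has dimension $\ge1$, so it has pure dimension $1$.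
* $C'_D$ is connected for $D\in T$. In the Stein factorization $I\to P'\to\prod|a_iH|$ the finite map $P'\to\prod|a_iH|$ is birational, since the general fibre of $I\to\prod|a_iH|$ is connected. As $I$ is integral, so is $P'$; as the target is normal, the finite birational map is an isomorphism. Hence all fibres are connected.
* $C'_D$ meets $E$, since $n-1$ ample divisors restricted to the $(n-1)$-dimensional $E$ have a common point.
* $\pi^*A\cdot C'_D>0$ as in Step 1, since the class of the cycle $C'_D$ is the same. So some component is not contracted, and $\pi(C'_D)$ is a connected curve through $x$. (The contracted components lie in $E$ and go to $x$, which is not isolated in the connected set $\pi(C'_D)$.)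

The general member of this enlarged family is a $C_D$ with $D\in T^\circ$. Hence $\Omega^1_X$ is sufficiently nef. $\blacksquare$

The remaining three sections are complements that use the same machinery. They are not needed for Theorem A.

## Curves with prescribed jets at finitely many points

In the proof above $\pi$ may be any modification, so we can impose more than passage through one point.

**Theorem B.** Let $X$ be non-uniruled, $n\ge2$. Given distinct points $x_1,\dots,x_q$, germs $\Gamma_i$ of smooth curves at $x_i$, and $k\ge0$, there is a family $(C_s)$ of irreducible curves covering $X$ such that each $C_s$ has at each $x_i$ a smooth branch with the same $k$-jet as $\Gamma_i$, and $\Omega^1_X|_{C_s}$ is nef. In particular any two points of $X$ lie on an irreducible curve $C$ with $\Omega^1_X|_C$ nef.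

**Step 1: the modification.** We blow up $k+1$ times over each $x_i$: first $x_i$, and then each time the point where the strict transform of $\Gamma_i$ meets the last exceptional divisor. Let $\pi:X'\to X$ be the result, and $E^{(i)}$ the final exceptional divisor over $x_i$. Take coordinates with $\Gamma_i=\{y=0\}$, $y=(z_2,\dots,z_n)$. After $j$ blow-ups there is a chart $(z_1,u_j)$ with $y=z_1^ju_j$, in which the last exceptional divisor is $\{z_1=0\}$ and the strict transform of $\Gamma_i$ is $\{u_j=0\}$. They meet at the origin. Blowing it up and putting $u_j=z_1u_{j+1}$ gives the next chart. So the final chart has coordinates $(z_1,u)$ with $y=z_1^{k+1}u$, and it covers $E^{(i)}=\{z_1=0\}$ minus a hyperplane of $E^{(i)}\cong\mathbb P^{n-1}$.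

**Step 2: the curves.** Take $A$ ample and $C'_D$ as in Corollary 5 for this $\pi$. We have $E^{(i)}\cdot H^{n-1}>0$, so $C'_D$ meets $E^{(i)}$. The restrictions of the $|a_iH|$ to $E^{(i)}$ are base point free. By Bertini, for general $D$ the scheme $C'_D\cap E^{(i)}$ is finite and reduced, and it avoids the hyperplane of dimension $n-2$. So $C'_D$ meets $E^{(i)}$ transversally and only at points of the chart. Near such a point $C'_D$ is a graph $u=u(z_1)$, so its image is $y=z_1^{k+1}u(z_1)$, a smooth branch with the $k$-jet of $\Gamma_i$.

**Step 3: the rest.** Irreducibility, nefness and covering are as in Steps 1–3 of the proof of Theorem A: $\pi^*A\cdot C'_D>0$, so $C'_D\to\pi(C'_D)$ is finite and surjective, and the open part of the incidence variety dominates $X'$. $\square$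

## When nef can be replaced by ample

**Theorem C.** For a non-uniruled projective manifold $X$ the following are equivalent:

1. for every $x\in X$ there is a family $(C_t)$ of curves through $x$ covering $X$ with $\Omega^1_X|_{C_t}$ ample for general $t$;
2. there is a covering family of curves with $\Omega^1_X|_{C_t}$ ample for general $t$;
3. $H^0(X,\Lambda^rT_X\otimes L)=0$ for all $r\ge1$ and all line bundles $L$ with $c_1(L)=0$;
4. $T_X$ has no nonzero subbundle $F$ with $c_1(F)=0$.

If (4) fails and $n\ge2$, any such $F$ is a direct summand of $T_X$.

For instance, on $X=E\times C$ with $E$ elliptic and $C$ of genus $\ge2$, the subbundle $\mathrm{pr}_1^*T_E$ is trivial, so (4) fails, and no covering family as in (2) exists.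

*Proof.* In each implication we only have to recognize a statement proved above.

(1)⇒(2) is clear.

(2)⇒(3). Let $v\ne0$ be a section of $\Lambda^rT_X\otimes L$ with $c_1(L)=0$. The members over general $t$ sweep out a dense set, so for a general $t$ some irreducible component of $C_t$ is not contained in the zero set of $v$. Then $v$ pulls back to a nonzero section of $\Lambda^rT_X\otimes L$ on the normalization of this component. There $\Lambda^r\Omega^1_X\otimes L^*$ is ample, as an exterior power of an ample bundle twisted by a line bundle of degree $0$. The nonzero section of its dual gives a nonzero map $\Lambda^r\Omega^1_X\otimes L^*\to\mathcal O$. Its image is a quotient line bundle of degree $\le0$ of an ample bundle, a contradiction.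

(3)⇒(4). For $F$ as in (4), of rank $r$, the inclusion $\det F\to\Lambda^rT_X$ is a nonzero section of $\Lambda^rT_X\otimes(\det F)^*$, and $c_1((\det F)^*)=0$.

(4)⇒(1). If $n=1$, (4) applied to $F=T_X$ says that the genus is not $1$, so it is $\ge2$ and $\Omega^1_X$ is ample; take $C_t=X$. If $n\ge2$, let $x\in X$ and let $\pi$ be the blow-up of $x$. Equality in Proposition 4 would give a nonzero subbundle $F_0$ of $T_X$ with $c_1(F_0)=0$. So $c_1(F)\cdot H_t^{n-1}<0$ for all nonzero saturated $F\subset\pi^*T_X$. Use the ample part of Corollary 5 and argue as in the proof of Theorem A; ampleness, like nefness, descends along $C'_D\to C_D$.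

The last assertion is Proposition 2, since a subbundle is saturated. $\square$

## Rational surfaces with ample restrictions through every point

Does sufficient nefness of $\Omega^1_X$ force $X$ to be non-uniruled? It does not, even with "ample" in place of "nef".

**Proposition D.** There are rational surfaces $X$ such that for every $x\in X$ there is a family of curves through $x$ covering $X$ with $\Omega^1_X|_{C_t}$ ample for general $t$. In particular the converse of the conjecture fails.

Let $d\ge4$, and let $X$ be the blow-up of $\mathbb P^2$ at the $d^2$ base points of a Lefschetz pencil of degree-$d$ curves, with fibration $f:X\to\mathbb P^1$. Let $A$ be the (nef) fibre class and $D$ a general fibre, of genus $g=\binom{d-1}2\ge3$.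

**Step 1: $c_1(F_0)\cdot A\le-1$ for every nonzero saturated $F_0\subset T_X$.** This replaces Miyaoka's theorem and Proposition 2, which are not available here.

If $F_0=T_X$, then $c_1(T_X)\cdot D=2-2g<0$, by adjunction and $D^2=0$.

If $F_0=M$ has rank $1$, it is a subbundle off a finite set, so $M|_D\subset T_X|_D$ is a subbundle for general $D$. Consider
$$0\to T_D\to T_X|_D\to\mathcal O_D\to0 .$$
If $M|_D\to\mathcal O_D$ is zero, then $M|_D=T_D$ has degree $2-2g<0$. Otherwise $\deg M|_D\le0$, with equality only if $M|_D\cong\mathcal O_D$ splits the sequence. Splitting means that the Kodaira–Spencer class of $f$ at $D$ vanishes. Since $\deg M|_D=c_1(M)\cdot A$ is the same for all $D$, we have to exclude that this class vanishes for general $D$.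

Suppose that it does. As $h^1(T_D)=3g-3$ is constant, $f$ is locally trivial over a nonempty open set. Now all fibres of $f$ are stable. The singular ones have exactly one node. They are irreducible, because components of degrees $d_1+d_2=d\ge4$ would have intersection number $d_1d_2\ge d-1\ge3$, and one node accounts for only $1$. So the moduli map $\mathbb P^1\to\overline M_g$ is defined everywhere, and being constant on a nonempty open set it is constant. But there are $3(d-1)^2>0$ nodal fibres, which map to the boundary, while smooth fibres do not. This contradiction proves the claim.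

**Step 2: the curves.** Let $x\in X$, $\pi:X'\to X$ the blow-up of $x$ with exceptional curve $E$, and $B$ ample on $X'$. Lemma 3 requires $A$ only to be nef. With Step 1 it gives $c_1(F)\cdot H_t<0$ for all nonzero saturated $F\subset\pi^*T_X$ and small $t>0$. By Corollary 5, $\pi^*\Omega^1_X|_{C'}$ is ample for general $C'\in|a_1H|$. Since $\pi^*A\cdot E=0$, we have $E\cdot H_t=t\,E\cdot B>0$, so $\pi(C')$ passes through $x$. Since $C'^2>0$ and $E^2=-1$, $C'\ne E$ is not contracted, and ampleness descends to $\pi(C')$. The images cover $X$ as in Step 3 of the proof of Theorem A. $\square$
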